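\title{The local limit of random connected partial $k$-trees}

\begin{abstract}
We prove that, for every $k\ge 1$, a uniform random connected labeled partial $k$-tree rooted at a uniformly chosen $k$-clique converges in the local-weak sense, as conjectured in a paper of Drmota, Jin and Stufler. The block decomposition turns the random graph into a conditioned Galton--Watson tree, and the main step is to show that this tree is exactly critical, $\tau B''(\tau)=1$. We obtain this without counting the blocks, from the fact that every connected partial $k$-tree has linearly many balanced separations of bounded order. The limit is an explicit infinite graph built along a spine. The number of cliques with a given neighborhood is concentrated with exponentially small error, and the same limit holds for cliques of every size up to $k+1$ and for partial $k$-trees that need not be connected.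
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Fix an integer $k\ge 1$. A \emph{$q$-clique} of a graph is a set of $q$ pairwise adjacent vertices. A \emph{$k$-tree} is either a complete graph on $k$ vertices or a graph obtained from a smaller $k$-tree by adding a new vertex and joining it to all vertices of a $k$-clique. A \emph{partial $k$-tree} is a subgraph of a $k$-tree, and an infinite graph is called a partial $k$-tree if all its finite subgraphs are. The $1$-trees are the trees, and so are the connected partial $1$-trees. A cycle $v_1v_2\cdots v_n$ is a partial $2$-tree: start from the edge $v_1v_2$ and join each $v_{i+1}$ to $v_1$ and $v_i$.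

A \emph{front} of a partial $k$-tree $G$ is a $k$-clique of $G$ itself. Fronts are the places at which a $k$-tree grows; they are vertices for $k=1$ and edges for $k=2$. Let $\mathcal{PT}_{n,k}$ be the set of connected partial $k$-trees on the vertex set $[n]=\{1,\dots,n\}$. For $k\ge3$ a graph in $\mathcal{PT}_{n,k}$ may have no front (a tree has none). Let $\mathsf{PT}_{n,k}$ be uniform among the graphs in $\mathcal{PT}_{n,k}$ that have a front, for all $n$ for which there is such a graph, and let $F_n$ be uniform among the fronts of $\mathsf{PT}_{n,k}$.

For a graph $G$, a clique $F$ of $G$ and an integer $r\ge0$, let $\mathcal B_r(G,F)$ be the subgraph of $G$ induced by the vertices at graph distance at most $r$ from $F$, rooted at $F$. Two graphs rooted at cliques are isomorphic, written $\cong$, if some graph isomorphism maps the root clique onto the root clique. The pairs $(\mathsf{PT}_{n,k},F_n)$ \emph{converge in the local-weak sense} to a random pair $(\mathsf{PT}_{\infty,k},F_\infty)$ if $\mathsf{PT}_{\infty,k}$ is almost surely an infinite, connected, locally finite partial $k$-tree with front $F_\infty$, and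
\[
\mathbb P\big(\mathcal B_r(\mathsf{PT}_{n,k},F_n)\cong H\big)\longrightarrow \mathbb P\big(\mathcal B_r(\mathsf{PT}_{\infty,k},F_\infty)\cong H\big)\qquad(n\to\infty)
\]
for every $r\ge0$ and every finite graph $H$ rooted at a front. The following conjecture is posed in \cite{DJS}: \emph{for every $k\ge1$, the pairs $(\mathsf{PT}_{n,k},F_n)$ converge in the local-weak sense.}

A local limit describes what one sees within bounded distance of a typical front. Two things must happen for it to exist: the probabilities of each neighborhood must settle, and no probability may escape to larger and larger neighborhoods. The second requirement is not automatic for graphs of this class. In the star on $n$ vertices the ball of radius $2$ around any vertex is the whole graph, so each fixed $H$ has limiting probability $0$ and there is no limit. For uniform random trees the first step is easy to carry out. The Pr\"ufer code maps a uniform tree on $[n]$ to a uniform word in $[n]^{n-2}$ in which each vertex $v$ appears $\deg(v)-1$ times. Hence the degree of a uniform vertex is $1$ plus a binomial variable with parameters $n-2$ and $1/n$, and it converges in law to $1$ plus a Poisson variable of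 mean $1$. This is the case $k=1$, $r=1$ of the conjecture.

For $k\ge2$ a connected graph is still a tree-like arrangement of its blocks, that is, of its maximal $2$-connected subgraphs. If almost all vertices lie in blocks of bounded size, one expects the picture for trees to persist, with small blocks in place of edges. If instead a positive fraction of the vertices lies in huge blocks, then the local structure is governed by the interior of a large $2$-connected partial $k$-tree, about which the block decomposition says nothing. The heart of this paper is to rule out the second scenario.

\subsection{Results}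

\begin{theorem}\label{thm:conj}
For every $k\ge1$, the pairs $(\mathsf{PT}_{n,k},F_n)$ converge in the local-weak sense.
\end{theorem}

We deduce this from a concentration statement for cliques of every size that can occur. For $1\le q\le k+1$ let $N^{(q)}(G)$ be the number of $q$-cliques of $G$. For $r\ge0$ and a finite graph $H$ rooted at a $q$-clique, let $N^{(q)}_{r,H}(G)$ be the number of $q$-cliques $F$ of $G$ with $\mathcal B_r(G,F)\cong H$.

\begin{theorem}\label{thm:B}
Let $1\le q\le k+1$, and let $G_n$ be uniform on $\mathcal{PT}_{n,k}$, without conditioning. There are constants $\nu_q>0$ and $\nu_{q,r,H}\ge0$, with $\sum_H\nu_{q,r,H}=\nu_q$ for every $r$, such that for every $r$, $H$ and $\varepsilon>0$ there is $c>0$ with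
\[
\mathbb P\big(|N^{(q)}(G_n)-\nu_q n|>\varepsilon n\big)\le e^{-cn},\qquad \mathbb P\big(|N^{(q)}_{r,H}(G_n)-\nu_{q,r,H}\,n|>\varepsilon n\big)\le e^{-cn}
\]
for all large $n$. Moreover, $\nu_{q,r,H}/\nu_q=\mathbb P(\mathcal B_r(\Gamma_\infty,F_\infty)\cong H)$ for the random infinite, connected, locally finite partial $k$-tree $\Gamma_\infty$, rooted at a $q$-clique $F_\infty$, that is constructed in Section~\ref{sec:limit}.
\end{theorem}

We say that events $\mathcal A_n$ hold \emph{with exponentially high probability} if there is $c>0$ with $\mathbb P(\mathcal A_n)\ge 1-e^{-cn}$ for all large $n$. This property is preserved under intersections of a fixed finite number of events. Theorem~\ref{thm:B} says that the empirical law of the $r$-balls in a single sample of $G_n$ is already close to the limit law.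

\begin{corollary}\label{cor:quenched}
Let $1\le q\le k+1$. For every $r$, $H$ and $\varepsilon>0$, with exponentially high probability $G_n$ has a $q$-clique and
\[
\Big|\frac{N^{(q)}_{r,H}(G_n)}{N^{(q)}(G_n)}-\mathbb P\big(\mathcal B_r(\Gamma_\infty,F_\infty)\cong H\big)\Big|\le\varepsilon .
\]
In particular $G_n$ has no front only with exponentially small probability.
\end{corollary}

\begin{proof}
Write $N$, $N_H$, $\nu$, $\nu_H$ for $N^{(q)}(G_n)$, $N^{(q)}_{r,H}(G_n)$, $\nu_q$, $\nu_{q,r,H}$, and let $0<\delta\le\nu/2$. If $|N-\nu n|\le\delta n$ and $|N_H-\nu_Hn|\le\delta n$, then $N\ge \nu n/2>0$ and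
\[
\Big|\frac{N_H}{N}-\frac{\nu_H}{\nu}\Big|=\frac{|\nu(N_H-\nu_Hn)-\nu_H(N-\nu n)|}{\nu N}\le\frac{(\nu+\nu_H)\delta n}{\nu^2n/2}\le\frac{4\delta}{\nu}.
\]
Take $\delta=\min(\nu/2,\varepsilon\nu/4)$ and apply Theorem~\ref{thm:B}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Take $q=k$. Given the graph, the root front is uniform, so
\[
\mathbb P\big(\mathcal B_r(\mathsf{PT}_{n,k},F_n)\cong H\big)=\mathbb E\Big[\frac{N^{(k)}_{r,H}(G_n)}{N^{(k)}(G_n)}\,\Big|\,N^{(k)}(G_n)>0\Big].
\]
By Corollary~\ref{cor:quenched} the conditioning event has probability tending to $1$ and the ratio converges in probability to $\mathbb P(\mathcal B_r(\Gamma_\infty,F_\infty)\cong H)$. The ratio lies in $[0,1]$, so its conditional expectation has the same limit. The limit object is $(\mathsf{PT}_{\infty,k},F_\infty)=(\Gamma_\infty,F_\infty)$.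
\end{proof}

The absence of huge blocks is expressed by an identity between generating functions. Let $c_n=|\mathcal{PT}_{n,k}|$, let $\rho$ be the radius of convergence of $\sum_{n\ge1}c_nz^n/n!$, and put
\[
C^\bullet(z)=\sum_{n\ge1}nc_n\frac{z^n}{n!},\qquad h_n=\frac{nc_n\rho^n}{n!},\qquad \tau=C^\bullet(\rho)=\sum_{n\ge1}h_n .
\]
Thus $C^\bullet$ counts connected partial $k$-trees with a marked vertex, and $h_n$ is its $n$-th term at the singularity. We call a graph \emph{$2$-connected} if it is connected, has at least two vertices and has no cut vertex; in particular $K_2$ is $2$-connected. Let $B(y)=\sum_nb_ny^n/n!$, where $b_n$ is the number of $2$-connected partial $k$-trees on $[n]$.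

\begin{theorem}\label{thm:A}
For every $k\ge1$ we have $0<\rho<\infty$, $\tau<\infty$, $\sum_nnh_n=\infty$ and $\tau B''(\tau)=1$.
\end{theorem}

Theorem~\ref{thm:A} asserts exact criticality. The stronger property that the radius of convergence of $B$ exceeds $\tau$ (subcriticality) is neither claimed nor used.

\subsection{Plan of the proof}

Section~\ref{sec:tw} collects what we need about tree-width and two crude estimates on $c_n$. Section~\ref{sec:blocks} derives the equation $C^\bullet(z)=z\exp(B'(C^\bullet(z)))$ and shows that $\tau B''(\tau)=1$ is equivalent to $\sum_nnh_n=\infty$. Section~\ref{sec:sep} proves this divergence by cutting graphs along small separators. In Section~\ref{sec:GW} the graph $G_n$ is generated by a Galton--Watson tree with offspring mean $\tau B''(\tau)=1$, conditioned on its size, and Section~\ref{sec:conc} uses this to count cliques by their neighborhoods. Section~\ref{sec:limit} constructs $\Gamma_\infty$, and Section~\ref{sec:disc} removes the connectivity assumption.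

From now on \emph{the class} means the class of finite partial $k$-trees.

\section{Tree-width and first estimates}\label{sec:tw}

\subsection{Tree decompositions}

A \emph{tree decomposition} of a finite graph $G$ is a finite tree, whose vertices we call \emph{nodes}, with a \emph{bag} $V_\alpha\subseteq V(G)$ at each node $\alpha$, such that every vertex and every edge of $G$ is contained in some bag, and for every vertex $v$ the nodes whose bags contain $v$ form a subtree. Its \emph{width} is $\max_\alpha|V_\alpha|-1$, and the \emph{tree-width} of $G$ is the least width of a tree decomposition of $G$. If the decomposition tree is rooted, the \emph{top node} of $v$ is the node closest to the root whose bag contains $v$; all other nodes whose bags contain $v$ are its descendants.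

\emph{Every clique $Q$ lies in a bag.} This is the Helly property of subtrees. Root the tree, and among the top nodes of the vertices of $Q$ let $\alpha$ be a deepest one, say the top node of $v$. For $w\in Q\setminus\{v\}$ some bag $V_\beta$ contains $v$ and $w$. Both $\alpha$ and the top node of $w$ lie on the path from the root to $\beta$, and $\alpha$ is at least as deep, so $\alpha$ lies between the top node of $w$ and $\beta$. Hence $w\in V_\alpha$.

A decomposition is \emph{reduced} if no bag is contained in the bag of an adjacent node. Contracting a tree edge between nested bags and keeping the larger bag gives a tree decomposition with fewer nodes. So every decomposition can be turned into a reduced one of the same width in which each old bag is contained in a new bag. In a rooted reduced decomposition of a nonempty graph, with root $\alpha_0$ and with $p(\alpha)$ the parent of $\alpha$, put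
\begin{equation}\label{eq:A}
A_{\alpha_0}=V_{\alpha_0},\qquad A_\alpha=V_\alpha\setminus V_{p(\alpha)}\quad(\alpha\ne\alpha_0).
\end{equation}
A vertex $v$ lies in $A_\alpha$ exactly when $\alpha$ is its top node, and each $A_\alpha$ is nonempty because the decomposition is reduced. So the sets $A_\alpha$ partition $V(G)$, and there are at most $|V(G)|$ nodes.

\begin{lemma}\label{lem:tw}
A finite graph is a partial $k$-tree if and only if it has tree-width at most $k$.
\end{lemma}

\begin{proof}
A $k$-tree has a decomposition of width at most $k$: begin with one bag for the initial clique, and when a vertex $v$ is joined to a $k$-clique $Q$, attach a new node with bag $Q\cup\{v\}$ to a node whose bag contains $Q$. Intersecting all bags with the vertex set of a subgraph gives a decomposition of the subgraph.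

For the converse we first note that in a $k$-tree every clique with at most $k$ vertices lies in a $k$-clique. This holds for $K_k$. When $v$ is joined to $Q$, a clique avoiding $v$ is a clique of the smaller $k$-tree, and a clique containing $v$ consists of $v$ and at most $k-1$ vertices of $Q$, so it extends to $v$ together with $k-1$ vertices of $Q$.

Graphs with at most $k$ vertices are subgraphs of $K_k$. For $n\ge k+1$ we show by induction that a graph $G$ on $n$ vertices with a decomposition of width at most $k$ is a spanning subgraph of a $k$-tree in which every bag is a clique. For $n=k+1$ take $K_{k+1}$. For $n\ge k+2$ we may assume that the decomposition is reduced, and it has at least two nodes because no bag holds all vertices. Let $\alpha$ be a leaf with neighbor $\beta$, and let $v\in V_\alpha\setminus V_\beta$; then $v$ lies in no bag other than $V_\alpha$. Deleting $v$ from $V_\alpha$ gives a decomposition of $G-v$, so $G-v$ is a spanning subgraph of a $k$-tree in which $V_\alpha\setminus\{v\}$ and all other bags are cliques. The clique $V_\alpha\setminus\{v\}$ has at most $k$ vertices, so it lies in a $k$-clique. Join $v$ to that $k$-clique.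
\end{proof}

The \emph{blocks} of a graph are its maximal $2$-connected subgraphs. We use the following standard facts. Two blocks share at most one vertex; every edge, every cycle and every clique with at least two vertices lies in exactly one block; a connected graph with at least two vertices is obtained from its blocks by adding them one at a time, each meeting the union of the previous ones in a single vertex; and if two graphs with exactly one common vertex are united, the blocks of the union are the blocks of the two graphs.

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] The class is closed under taking subgraphs and under adding edges inside a bag of a decomposition of width at most $k$.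
\item[(b)] If $G_1,G_2$ are in the class and $V(G_1)\cap V(G_2)$ is a clique of both, possibly empty, then $G_1\cup G_2$ is in the class.
\item[(c)] A connected graph is in the class if and only if all its blocks are. Adding an edge between two components of a graph of the class gives a graph of the class.
\item[(d)] A graph of the class with $a$ vertices has at most $2^ka$ nonempty cliques.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:tw}; the decomposition remains valid when edges are added inside a bag.
(b) Join the two decomposition trees by an edge between nodes whose bags contain the common clique.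
(c) Use (a) in one direction and (b), with one-vertex cliques, in the other. For the second statement glue $K_2$, which is in the class since $k\ge1$, first to one component and then to the other, and add the remaining components by (b) with the empty clique.
(d) List the vertices of a $k$-tree containing the graph in the reverse order of its construction. Each vertex has at most $k$ later neighbors. A nonempty clique consists of its first vertex and a subset of the later neighbors of that vertex.
\end{proof}

\subsection{Growth of $c_n$}

We never need precise asymptotics of $c_n$. Two facts suffice: the exponential growth rate of $c_n/n!$ is finite, and it is attained along the whole sequence.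

\begin{lemma}\label{lem:rho}
$0<\rho\le1/e$.
\end{lemma}

\begin{proof}
Trees belong to the class, so $c_n\ge n^{n-2}$ by Cayley's formula, and $(n^{n-2}/n!)^{1/n}\to e$ by Stirling's formula. Hence $\rho\le1/e$.

For $\rho>0$ we bound the number of isomorphism classes. Take a reduced decomposition of width at most $k$ of $G\in\mathcal{PT}_{n,k}$, root it and order the children of each node, so that it becomes a plane tree with at most $n$ nodes. Color the vertices with $k+1$ colors so that the vertices in each bag have distinct colors: proceed from the root down, and at $\alpha$ give the vertices of $A_\alpha$ colors not used on $V_\alpha\cap V_{p(\alpha)}$. Record for each node $\alpha$ the set of colors of $V_\alpha$, the set of colors of $V_\alpha\cap V_{p(\alpha)}$, and the edges of $G$ inside $V_\alpha$ as pairs of colors. These data determine $G$ up to isomorphism: take one vertex for each node $\alpha$ and each color of $V_\alpha$, with the recorded edges, and identify a vertex at $\alpha$ with the vertex of the same color at $p(\alpha)$ when that color is recorded as shared. There are at most $4^{i-1}$ plane trees with $i$ nodes, hence at most $4^n$ with at most $n$ nodes,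 and at most $2^{2(k+1)+\binom{k+1}2}$ choices per node. So there are at most $K^n$ isomorphism classes for a constant $K=K(k)$, and $c_n\le n!\,K^n$.
\end{proof}

\begin{lemma}\label{lem:fekete}
We have $h_ah_b\le2h_{a+b}$ for all $a,b\ge1$, and $\lim_nh_n^{1/n}=1$.
\end{lemma}

\begin{proof}
Let $n=a+b$ and count graphs in $\mathcal{PT}_{n,k}$ with a marked oriented bridge whose tail side has $a$ vertices. Such an object is given by the vertex set of the tail side and, on each side, a connected graph of the class with a marked vertex; every such choice is allowed by Lemma~\ref{lem:closure}(c). The number is therefore $\binom na\,ac_a\,bc_b$. The bridges of a graph form a forest, so there are at most $n-1$ of them, and the number is at most $2(n-1)c_n\le 2nc_n$. Multiplying by $\rho^n/n!$ gives the inequality.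

Fekete's lemma states that $\lim_n\lambda_n/n$ exists in $(-\infty,\infty]$ whenever the real numbers $\lambda_n$ satisfy $\lambda_{a+b}\ge\lambda_a+\lambda_b$. It applies to $\lambda_n=\log(h_n/2)$, so $\lim_nh_n^{1/n}$ exists. The series $\sum_nh_nx^n=C^\bullet(\rho x)$ has radius of convergence $1$, so the limit is $1$.
\end{proof}

\section{Blocks and the critical equation}\label{sec:blocks}

\subsection{Enriched trees}

To see a rooted connected graph as a tree, we peel off all blocks at the root in one step. An \emph{$\mathcal R$-structure} on a finite set $U$ is a connected graph of the class on $U\cup\{*\}$ all of whose blocks contain the extra vertex $*$; for $U=\emptyset$ it is the single vertex $*$. Let $\mathcal R[d]$ be the set of $\mathcal R$-structures on $[d]$. Two blocks of such a structure share only $*$. So, by Lemma~\ref{lem:closure}(c), an $\mathcal R$-structure on $U$ is a partition of $U$ together with a $2$-connected graph of the class on $P\cup\{*\}$ for each part $P$. There are $b_{d+1}$ such graphs when $|P|=d$, and $B'(y)=\sum_db_{d+1}y^d/d!$. The exponential formula gives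
\begin{equation}\label{eq:phi}
\phi(y):=\sum_{d\ge0}|\mathcal R[d]|\frac{y^d}{d!}=\exp(B'(y)).
\end{equation}

\begin{lemma}\label{lem:peel}
Let $V$ be a finite set and $v_0\in V$. Connected graphs $G$ of the class on $V$ correspond bijectively to the following data: a set $U\subseteq V\setminus\{v_0\}$, an $\mathcal R$-structure $R$ on $U$, a partition $(V_u)_{u\in U}$ of $V\setminus\{v_0\}$ with $u\in V_u$, and a connected graph $G_u$ of the class on each $V_u$. The graph $G$ is the union of the $G_u$ and of $R$ with $v_0$ in place of $*$, and its blocks are the blocks of $R$ and of the $G_u$.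
\end{lemma}

\begin{proof}
Given the data, the union is built by gluing at single vertices. So it is connected, it lies in the class by Lemma~\ref{lem:closure}(b), and it has the stated blocks. In particular the blocks containing $v_0$ are exactly those of $R$, so $R$ is determined by $G$, and the $G_u$ are the components other than $v_0$ that remain after deleting the edges of $R$. This shows that the map from data to graphs is injective.

Conversely, given $G$, let $R$ be the union of the blocks containing $v_0$, with vertex set $U\cup\{v_0\}$, and delete the edges of $R$ from $G$. Then $v_0$ is isolated, since each edge at $v_0$ lies in a block containing $v_0$. We must show that every other component contains exactly one vertex of $U$. Follow a path in $G$ from a vertex $v\ne v_0$ to $v_0$. All neighbors of $v_0$ are in $U$, so the path meets $U$, and up to its first vertex in $U$ it uses no deleted edge. So the component of $v$ meets $U$. Suppose next that a path of undeleted edges joins two distinct vertices of $U$, and choose such a path $P$ with no interior vertex in $U$. It avoids $v_0$. Together with a path in $R$ between its ends it forms a cycle, which lies in one block.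 That block contains an edge of $R$, so it is a block of $R$, and the edges of $P$ were deleted, a contradiction.
\end{proof}

Applying Lemma~\ref{lem:peel} again to each $(G_u,u)$, and so on, we declare the vertices of $U$ to be the children of $v_0$ and obtain a bijection between pairs $(G,v_0)$ on $V$ and \emph{enriched trees} on $V$: rooted trees with vertex set $V$ and an $\mathcal R$-structure on the set of children of every vertex. In particular there are $nc_n$ enriched trees on $[n]$. A child of $v$ in the enriched tree shares a block with $v$ but need not be adjacent to it in $G$. In terms of formal power series, Lemma~\ref{lem:peel} and \eqref{eq:phi} read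
\begin{equation}\label{eq:C}
C^\bullet(z)=z\,\phi(C^\bullet(z))=z\exp\big(B'(C^\bullet(z))\big).
\end{equation}

\subsection{What the equation gives at the singularity}

\begin{proposition}\label{prop:crit}
We have $\tau<\infty$, $\phi(\tau)=\tau/\rho$ and
\[
\tau B''(\tau)=1-\frac{\tau}{\sum_nnh_n},
\]
where the fraction is read as $0$ if the series diverges.
\end{proposition}

\begin{proof}
All series have nonnegative coefficients, so \eqref{eq:C} holds numerically for $0<z<\rho$. As $z\uparrow\rho$, the value $y=C^\bullet(z)$ increases strictly to $\tau$, and $B'(y)=\log(y/z)<\infty$. Hence $B'$ has radius of convergence at least $\tau$. Since $K_2$ is in the class, $B'(y)\ge y$, and \eqref{eq:C} gives $ye^{-y}\ge z$. Here $z\uparrow\rho>0$ by Lemma~\ref{lem:rho}, while $ye^{-y}\to0$ as $y\to\infty$. So $\tau<\infty$, and $\phi(\tau)=\tau/\rho$ by monotone convergence. Differentiating $\log C^\bullet(z)-B'(C^\bullet(z))=\log z$ and multiplying by $z$ gives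
\[
1-C^\bullet(z)\,B''(C^\bullet(z))=\frac{C^\bullet(z)}{z\,(C^\bullet)'(z)}\qquad(0<z<\rho).
\]
As $z\uparrow\rho$, monotone convergence gives $z(C^\bullet)'(z)=\sum_nnh_n(z/\rho)^n\to\sum_nnh_n$ and $C^\bullet(z)B''(C^\bullet(z))\to\tau B''(\tau)$, while $C^\bullet(z)\to\tau\in(0,\infty)$.
\end{proof}

\begin{example}\label{ex:trees}
Let $k=1$. The only block is $K_2$, so $B(y)=y^2/2$ and $\phi(y)=e^y$. From $c_n=n^{n-2}$ and Stirling's formula, $\rho=1/e$ and $h_n=n^{n-1}e^{-n}/n!\sim(2\pi)^{-1/2}n^{-3/2}$, so $\sum_nnh_n=\infty$. The equation $\phi(\tau)=\tau/\rho$ reads $e^{\tau-1}=\tau$, which forces $\tau=1$, and indeed $\tau B''(\tau)=1$.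
\end{example}

\begin{remark}\label{rem:subcrit}
An equation of the form $C(z)=z\phi(C(z))$ cannot by itself force criticality. Let $\phi$ be the probability generating function of a law on $\{0,1,2,\dots\}$ with mean $\mu<1$, such that $\phi$ has radius of convergence exactly $1$. Then $C(z)=\mathbb E z^{|\mathcal T|}$ for the Galton--Watson tree $\mathcal T$ with this offspring law, and $C(1)=1$. If $C(z)$ were finite for some $z>1$, then $C(z)>1$ and $\phi(C(z))=C(z)/z<\infty$, which is impossible. So the analogues of $\rho$ and $\tau$ both equal $1$, and $\tau\phi'(\tau)/\phi(\tau)=\mu<1$. The divergence of $\sum_nnh_n$ must therefore come from a property of partial $k$-trees that reaches inside the blocks.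
\end{remark}

\section{Many separations and the divergence of $\sum nh_n$}\label{sec:sep}

\subsection{Cutting along a small separator}

Lemma~\ref{lem:fekete} bounds $h_n$ from below by gluing. We now need the opposite: an upper bound for $h_n$ in terms of products $h_ah_b$, obtained by cutting. Cut vertices are not enough, since a graph may have none, but bounded tree-width supplies separators with at most $k+1$ vertices.

For a connected graph $G$ of the class, a pair $(W,S)$ is \emph{admissible} if $\emptyset\ne W\subsetneq V(G)$, if $S=N_G(W)$ is the set of vertices outside $W$ with a neighbor in $W$, if $|S|\le k+1$, and if the graph $G+K_S$ obtained by making $S$ a clique has tree-width at most $k$. The two \emph{pieces} of the pair are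
\[
G_1=(G+K_S)-W,\qquad G_2=(G+K_S)[W\cup S].
\]

\begin{example}\label{ex:cycle}
Let $k=2$ and let $G$ be a cycle of length $n$, which is a single block. Let $W$ consist of $i$ consecutive vertices, $1\le i\le n-3$, so that $S$ consists of the two vertices next to the ends of $W$. Then $G+K_S$ is the cycle with one chord, the pieces $G_1$ and $G_2$ are cycles of lengths $a=n-i$ and $b=i+2$, and $G+K_S$ is their union along the chord, which is in the class by Lemma~\ref{lem:closure}(b). So $(W,S)$ is admissible and $a+b=n+|S|$. For each $i$ there are $n$ such pairs.

The clique on $S$ is added to keep the pieces connected. If $G$ is a path and $W$ a segment such that both ends of the path lie outside $W$, then $G-W$ is disconnected while $G_1$ is a path. The price is the last condition in the definition: this pair is admissible for $k=2$ but not for $k=1$, because $G+K_S$ contains a cycle.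
\end{example}

The plan is to count triples $(G,W,S)$ in two ways, keeping only pairs with $m\le|W|\le n-m$. We shall see that each $G$ has at least $n/(8m)$ such pairs and that a triple is determined, up to boundedly many choices, by its two pieces with a marked clique in each. This yields
\[
h_n\le \mathrm{const}\cdot m\sum_{j=1}^{k+1}\ \sum_{a+b=n+j,\ a,b\ge m}h_ah_b .
\]
To see why this forces divergence, pretend that $h_n$ behaves like $n^{-\gamma}$ with $\gamma>1$. For $n$ much larger than $m$, the main contribution to the sum comes from pairs with one index close to $n$, and it is of order $h_n\sum_{i\ge m}h_i$. The inequality then says that $m\sum_{i\ge m}h_i$ stays bounded away from $0$, which is false if $\sum_iih_i<\infty$. The exponent of $m$ matters: with a factor $m^2$ in place of $m$ the argument would exclude only $\sum_ii^2h_i<\infty$. We have no regularity of $h_n$ at our disposal, so the actual proof will replace the heuristic by an induction on partial sums.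

\subsection{Finding the separations}

Take a rooted reduced decomposition of width at most $k$ of $G$, with the sets $A_\alpha$ of \eqref{eq:A}, and let $U_\alpha$ be the union of the $A_\beta$ over all $\beta$ in the subtree at $\alpha$ (that is, $\alpha$ and its descendants). Two extreme trees show which sets $W$ to use. For the path $v_1\cdots v_n$ with bags $\{v_i,v_{i+1}\}$, rooted at $\{v_1,v_2\}$, the sets $U_\alpha$ at non-root nodes are the final segments $\{v_{i+1},\dots,v_n\}$ with $2\le i\le n-1$. They are nested, each has the single neighbor $v_i$, and for $2\le m\le n/2$ exactly $n-2m+1$ of them have size between $m$ and $n-m$. For the star with center $v$, take the bags $\{v,w\}$, one as the root and the others as its children. Now every $U_\alpha$ at a non-root node is a single leaf and is too small, but $m$ leaves at a time form $\lfloor(n-2)/m\rfloor$ disjoint sets $W$ with $S=\{v\}$. The proof below shows that every graph has many separations of one of these two kinds.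

\begin{lemma}\label{lem:many}
Let $m\ge k+2$, $n\ge8m^2$ and $G\in\mathcal{PT}_{n,k}$. Then $G$ has at least $n/(8m)$ admissible pairs $(W,S)$ with $m\le|W|\le n-m$.
\end{lemma}

\begin{proof}
Recall that the $A_\alpha$ partition $V(G)$ and that $1\le|A_\alpha|\le k+1$. Hence $U_\beta\subsetneq U_\alpha$ if $\beta$ is a proper descendant of $\alpha$, and $U_\alpha\cap U_\beta=\emptyset$ if neither node is a descendant of the other. In particular the sets $U_\alpha$ are distinct.

\emph{Neighbors.} Let $\alpha\ne\alpha_0$, and let $u\in U_\alpha$ have a neighbor $v\notin U_\alpha$. The top node of $u$ lies in the subtree at $\alpha$, hence so does every node whose bag contains $u$, and in particular a node $\beta$ whose bag contains both $u$ and $v$. The top node of $v$ lies outside this subtree, so the path from it to $\beta$ passes through $p(\alpha)$, and $v\in V_{p(\alpha)}$. Thus $N_G(U_\alpha)\subseteq V_{p(\alpha)}$. Consequently, if $Y$ is a nonempty set of children of a node $\alpha$ and $W=\bigcup_{\beta\in Y}U_\beta$, then $N_G(W)\subseteq V_\alpha$. The set $S=N_G(W)$ lies in one bag, so $|S|\le k+1$ and $G+K_S$ is in the class by Lemma~\ref{lem:closure}(a). Also $W\ne V(G)$,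 as $W$ misses $A_\alpha$. So every such $W$ gives an admissible pair, and it remains to count those of the right size.

Call $\alpha$ \emph{heavy} if $|U_\alpha|\ge m$ and \emph{light} otherwise. The root is heavy, and descendants of light nodes are light. Let $\ell$ be the number of heavy nodes.

\emph{Nested sets.} Two nodes with $|U_\alpha|>n-m$ cannot have disjoint sets $U_\alpha$, because $2(n-m)\ge n$. So these nodes lie on one path from the root, and the root is one of them. Let $\alpha$ be the deepest. Its proper ancestors have nonempty disjoint sets $A_\beta$ outside $U_\alpha$, so there are at most $n-|U_\alpha|\le m-1$ of them. Hence at most $m$ nodes have $|U_\alpha|>n-m$, and at least $\ell-m$ non-root nodes satisfy $m\le|U_\alpha|\le n-m$. They give at least $\ell-m$ distinct sets $W=U_\alpha$.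

\emph{Disjoint sets.} For heavy $\alpha$ let $w_\alpha=\sum|U_\beta|$ over the light children $\beta$ of $\alpha$. Every light node lies in the subtree at a unique light node with heavy parent, so
\[
n=\sum_{\alpha\text{ heavy}}(|A_\alpha|+w_\alpha)\le(k+1)\ell+\sum_{\alpha\text{ heavy}}w_\alpha .
\]
Go through the light children $\beta$ of a heavy node $\alpha$ and close a group as soon as the total of the sizes $|U_\beta|$ reaches $m$. Each size is less than $m$, so each closed group has total size in $[m,2m)$, and the leftover has total size less than $m$. So the number $g_\alpha$ of closed groups satisfies $w_\alpha<2mg_\alpha+m$. Each group gives a set $W$ with $m\le|W|<2m\le n-m$, and all these sets are disjoint. Their number is at least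
\[
\sum_{\alpha\text{ heavy}}\frac{w_\alpha-m}{2m}\ge\frac{n-(m+k+1)\ell}{2m}.
\]

If $\ell\le n/(2(m+k+1))$, the disjoint sets number at least $n/(4m)$. Otherwise $\ell>n/(2(m+k+1))\ge n/(4m)$, and the nested sets number at least $n/(4m)-m\ge n/(8m)$, where the last step uses $n\ge8m^2$.
\end{proof}

\subsection{The recursive inequality}

\begin{lemma}\label{lem:rec}
There is a constant $\kappa=\kappa(k)$ such that for all $m\ge k+2$ and $n\ge8m^2$,
\[
h_n\le8\kappa m\sum_{j=1}^{k+1}\ \sum_{\substack{a+b=n+j\\ a,b\ge m}}h_ah_b ,
\]
and every pair $(a,b)$ in the sum satisfies $a,b\le n-1$.
\end{lemma}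

\begin{proof}
Fix $i$ and $j$, and count the triples $(G,W,S)$ with $G\in\mathcal{PT}_{n,k}$, $(W,S)$ admissible, $|W|=i$ and $|S|=j$. Since $G$ is connected and $\emptyset\ne W\ne V(G)$, only $j\ge1$ occurs. The pieces $G_1$ and $G_2$ have $a=n-i$ and $b=i+j$ vertices, and they are in the class as subgraphs of $G+K_S$.

Both pieces are connected. As $S$ is a clique in each, it suffices to join every vertex to $S$. For $v\notin W$ take a path in $G$ from $v$ to $W$; the vertex just before its first vertex in $W$ lies in $S$, and the path up to there lies in $G_1$. For $v\in W$ take a path in $G$ from $v$ to the complement of $W$; its first vertex outside $W$ lies in $S$, and the path up to there lies in $G_2$.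

No edge of $G$ joins $W$ to $V(G)\setminus(W\cup S)$. So every edge of $G$ not inside $S$ is an edge of $G_1$ or $G_2$, and the triple is determined by $W$, $S$, $G_1$, $G_2$ and $G[S]$. We choose them in turn.
\begin{itemize}
\item There are $\binom ni$ choices of $W$.
\item There are at most $2^kac_a$ choices of $G_1$ on $[n]\setminus W$ together with its $j$-clique $S$, by Lemma~\ref{lem:closure}(d).
\item There are at most $2^kbc_b/\binom bj$ choices of $G_2$ on $W\cup S$. Indeed, there are at most $2^kbc_b$ pairs consisting of a connected graph of the class on a given $b$-set and one of its $j$-cliques, and by symmetry each of the $\binom bj$ subsets of size $j$ occurs equally often as the clique.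
\item There are at most $2^{\binom{k+1}2}$ choices of $G[S]$.
\end{itemize}
Now $\binom ni/\binom bj=\frac{n!}{i!\,a!}\cdot\frac{i!\,j!}{b!}=\frac{n!\,j!}{a!\,b!}$ and $n=a+b-j$. So the number of triples, multiplied by $\rho^n/n!$, is at most
\[
2^{2k+\binom{k+1}2}\,j!\,\rho^{-j}\,h_ah_b\le\kappa\,h_ah_b,\qquad \kappa:=2^{2k+\binom{k+1}2}\,(k+1)!\,\rho^{-(k+1)},
\]
because $\rho<1$. Sum over $1\le j\le k+1$ and $m\le i\le n-m$. Then $a\ge m$ and $b\ge m$, and for fixed $j$ distinct values of $i$ give distinct pairs $(a,b)$. By Lemma~\ref{lem:many} the total number of triples is at least $\frac n{8m}c_n$, and $\frac n{8m}c_n\rho^n/n!=h_n/(8m)$. This is the inequality. Finally, $a=n+j-b\le n+k+1-m\le n-1$ since $m\ge k+2$, and the same bound holds for $b$.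
\end{proof}

The condition $m\ge k+2$ makes both pieces smaller than $G$, so that Lemma~\ref{lem:rec} can drive an induction.

\begin{proposition}\label{prop:div}
$\sum_nnh_n=\infty$.
\end{proposition}

\begin{proof}
Suppose the series converges. Then $m\sum_{i\ge m}h_i\le\sum_{i\ge m}ih_i\to0$ as $m\to\infty$. For $m\ge k+2$ put
\[
x_n=8\kappa mh_n,\qquad n_0=8m^2,\qquad P(\theta)=\sum_{m\le n<n_0}x_n\theta^n .
\]
Since $P(1)\le8\kappa m\sum_{i\ge m}h_i$, we can fix $m$ with $4(k+1)P(1)<1$. As $P$ is a polynomial, there is then $\theta>1$ with $4(k+1)P(\theta)\le1$. Multiplying the inequality of Lemma~\ref{lem:rec} by $8\kappa m$ gives, for $n\ge n_0$,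
\[
x_n\le\sum_{j=1}^{k+1}\ \sum_{\substack{a+b=n+j\\ m\le a,b\le n-1}}x_ax_b .
\]
Put $S_N=\sum_{m\le n\le N}x_n\theta^n$. Multiply the last inequality by $\theta^n=\theta^{a+b-j}\le\theta^a\theta^b$ and sum over $n_0\le n\le N$. Each ordered pair $(a,b)$ occurs for at most $k+1$ values of $n$ and has $a,b\le N-1$, so
\[
S_N\le P(\theta)+(k+1)S_{N-1}^2\qquad(N\ge n_0).
\]
We have $S_{n_0-1}=P(\theta)$, and $S_{N-1}\le2P(\theta)$ implies $S_N\le P(\theta)+4(k+1)P(\theta)^2\le2P(\theta)$. So $S_N\le2P(\theta)$ for all $N\ge n_0-1$, and $\sum_nh_n\theta^n<\infty$ with $\theta>1$. This contradicts Lemma~\ref{lem:fekete}.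
\end{proof}

Theorem~\ref{thm:A} follows from Lemma~\ref{lem:rho}, Proposition~\ref{prop:crit} and Proposition~\ref{prop:div}.

\section{The critical Galton--Watson tree}\label{sec:GW}

\subsection{Sampling the graph}

A \emph{decorated tree} is a finite plane tree $t$ with an element $R_v\in\mathcal R[d_v]$ at each node $v$, where $d_v$ is the number of children of $v$. Its size $|t|$ is the number of nodes. Let $\Gamma(t)$ be the graph on the nodes of $t$ obtained by placing, for every $v$, a copy of $R_v$ with $*$ at $v$ and $i$ at the $i$-th child of $v$. By Lemma~\ref{lem:peel} and induction on the height, $\Gamma(t)$ is a connected graph of the class, and its blocks are the blocks of the copies of the $R_v$.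

Let $(\xi,R)$ be a random pair with law
\[
p(d,R)=\frac{\tau^d}{d!\,\phi(\tau)}\qquad(d\ge0,\ R\in\mathcal R[d]).
\]
This is a probability law by \eqref{eq:phi} and Proposition~\ref{prop:crit}. Since $\phi'=B''\phi$ on $[0,\tau)$, monotone convergence and Theorem~\ref{thm:A} give
\begin{equation}\label{eq:mean}
\mathbb E\xi=\frac{\tau\phi'(\tau)}{\phi(\tau)}=\tau B''(\tau)=1 .
\end{equation}
Let $\mathcal T$ be the Galton--Watson plane tree in which, independently, each node $v$ draws a pair $(\xi_v,R_v)$ with law $p$, has $\xi_v$ children and carries the decoration $R_v$.

\begin{lemma}\label{lem:sample}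
We have $\mathbb P(|\mathcal T|=n)=h_n/\tau$ for all $n\ge1$, and $\mathcal T$ is almost surely finite. Let $\mathcal T_n$ be $\mathcal T$ conditioned on $|\mathcal T|=n$. Then $\Gamma(\mathcal T_n)$, with its vertices labeled by a uniform bijection onto $[n]$, is uniform on $\mathcal{PT}_{n,k}$.
\end{lemma}

\begin{proof}
For a decorated tree $t$ of size $n$ we have $\sum_vd_v=n-1$, so
\[
\mathbb P(\mathcal T=t)=\prod_vp(d_v,R_v)=\tau^{n-1}\phi(\tau)^{-n}\prod_v\frac1{d_v!}.
\]
A pair consisting of $t$ and a labeling of its nodes by $[n]$ yields an enriched tree on $[n]$ by forgetting the orders. Conversely, an enriched tree with a linear order on the children of each vertex yields such a pair, with $R_v$ transported to $[d_v]$ along the order. So each enriched tree on $[n]$ arises from exactly $\prod_vd_v!$ pairs, each of probability $\mathbb P(\mathcal T=t)/n!$. Every enriched tree on $[n]$ therefore arises with the same probability $\tau^{n-1}\phi(\tau)^{-n}/n!$. There are $nc_n$ of them and $\phi(\tau)=\tau/\rho$, so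
\[
\mathbb P(|\mathcal T|=n)=\frac{nc_n}{n!}\,\tau^{n-1}\Big(\frac\rho\tau\Big)^n=\frac{h_n}\tau .
\]
These probabilities sum to $1$. Given $|\mathcal T|=n$, the enriched tree is uniform, so the corresponding pair $(G,v_0)$ is uniform on $\mathcal{PT}_{n,k}\times[n]$, and $G$ is the labeled graph $\Gamma(\mathcal T_n)$.
\end{proof}

Thus $\sum_nnh_n/\tau$ is the expected size of $\mathcal T$, and Proposition~\ref{prop:crit} is the formula $\mathbb E|\mathcal T|=1/(1-\mathbb E\xi)$.

\subsection{From the conditioned tree to independent variables}

The decorations in $\mathcal T_n$ are dependent. We compare them with an independent sequence conditioned on an event that is not exponentially rare; any exponential concentration bound survives such a conditioning.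

The \emph{code} of a decorated tree $t$ is the sequence of pairs $(d_v,R_v)$ in depth-first order. A sequence $(d_i,R_i)_{1\le i\le n}$ is the code of a (unique) decorated tree exactly when the partial sums $\sum_{i\le l}(d_i-1)$ are nonnegative for $l<n$ and equal $-1$ for $l=n$. The \emph{cycle lemma} states that if $\sum_{i\le n}d_i=n-1$, then exactly one of the $n$ cyclic shifts of the sequence is a code, namely the one starting just after the first index at which the partial sums attain their minimum.

Let $X_i=(\xi_i,R_i)$, $1\le i\le n$, be independent with law $p$, and let $E_n=\{\sum_i\xi_i=n-1\}$. By the cycle lemma, the sequences in $E_n$ correspond bijectively to pairs of a code of length $n$ and a shift, and the probability of a sequence equals $\mathbb P(\mathcal T=t)$ for the coded tree $t$. Two consequences follow. First, a function of sequences that is invariant under cyclic shifts has the same law under $(X_i)$ conditioned on $E_n$ and under the code of $\mathcal T_n$. Second, by Lemmas~\ref{lem:sample} and~\ref{lem:fekete},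
\begin{equation}\label{eq:En}
\mathbb P(E_n)=n\,\mathbb P(|\mathcal T|=n)=\frac{nh_n}\tau,\qquad \frac1n\log\mathbb P(E_n)\to0 .
\end{equation}

\begin{lemma}\label{lem:transfer}
Let $A>0$, and for each $n$ let $Q_n$ be a real function of sequences of length $n$ that is invariant under cyclic shifts, has $\mathbb E|Q_n(X_1,\dots,X_n)|<\infty$, and changes by at most $A$ when one entry is changed. For every $\delta>0$, with exponentially high probability the value of $Q_n$ at the code of $\mathcal T_n$ is within $\delta n$ of $\mathbb E\,Q_n(X_1,\dots,X_n)$.
\end{lemma}

\begin{proof}
McDiarmid's inequality states that, under these hypotheses, $Q_n=Q_n(X_1,\dots,X_n)$ satisfies $\mathbb P(|Q_n-\mathbb EQ_n|>\delta n)\le2\exp(-2\delta^2n/A^2)$; for sums of bounded variables this is Hoeffding's inequality. Conditioning on $E_n$ multiplies the bound by at most $1/\mathbb P(E_n)=e^{o(n)}$, by \eqref{eq:En}.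
\end{proof}

For a node $w$ of a decorated tree $t$, the \emph{fringe subtree} $t_w$ is the decorated tree formed by $w$ and its descendants.

\begin{lemma}\label{lem:fringe}
\begin{enumerate}
\item[(a)] For each decorated tree $s$ and each $\varepsilon>0$, with exponentially high probability the number of nodes $w$ of $\mathcal T_n$ with $(\mathcal T_n)_w=s$ is within $\varepsilon n$ of $n\,\mathbb P(\mathcal T=s)$.
\item[(b)] Let $f\ge0$ satisfy $f(R)\le K(d+1)$ for $R\in\mathcal R[d]$, with a constant $K$, and let $\nu=\mathbb Ef(R)$. For each $\varepsilon>0$, with exponentially high probability $\big|\sum_{u\in\mathcal T_n}f(R_u)-\nu n\big|\le\varepsilon n$.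
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The code of $t_w$ is a segment of the code of $t$ that starts at $w$. It is the only segment starting at $w$ that is a code, since a code ends at the first time its partial sums reach $-1$. So the number of nodes with fringe subtree $s$ is the number of windows of length $|s|$ in the code of $t$ that equal the code of $s$. It differs by at most $|s|$ from the number $Q_n$ of such windows read cyclically. The function $Q_n$ is invariant under shifts and changes by at most $|s|$ when one entry changes. For $n\ge|s|$ each cyclic window consists of $|s|$ independent entries, so $\mathbb EQ_n(X_1,\dots,X_n)=n\,\mathbb P(\mathcal T=s)$. Apply Lemma~\ref{lem:transfer} with $\delta=\varepsilon/2$, and use $|s|\le\varepsilon n/2$ for large $n$.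

(b) The difficulty is that $f$ is unbounded, and we know only the first moment of $\xi$. We truncate, and control the discarded part by the exact identity $\sum_{u}(\xi_u+1)=2n-1$ in $\mathcal T_n$. Let $\Lambda\ge1$, $\delta>0$ and $\eta=\mathbb E[(\xi+1)\mathbf 1\{\xi>\Lambda\}]$. By \eqref{eq:mean}, $\mathbb E(\xi+1)=2$, so $\mathbb E[(\xi+1)\mathbf 1\{\xi\le\Lambda\}]=2-\eta$. Also $\nu-K\eta\le\mathbb E[f(R)\mathbf 1\{\xi\le\Lambda\}]\le\nu$. Lemma~\ref{lem:transfer} applies to the two truncated sums below, whose terms are bounded, so with exponentially high probability
\[
(\nu-K\eta-\delta)n\le\sum_uf(R_u)\mathbf 1\{\xi_u\le\Lambda\}\le(\nu+\delta)n,\qquad \sum_u(\xi_u+1)\mathbf 1\{\xi_u\le\Lambda\}\ge(2-\eta-\delta)n .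
\]
On this event,
\[
0\le\sum_uf(R_u)\mathbf 1\{\xi_u>\Lambda\}\le K\Big(2n-1-\sum_u(\xi_u+1)\mathbf 1\{\xi_u\le\Lambda\}\Big)\le K(\eta+\delta)n ,
\]
and hence $|\sum_uf(R_u)-\nu n|\le(K\eta+(K+1)\delta)n$. Since $\eta\to0$ as $\Lambda\to\infty$, we may choose $\Lambda$ and $\delta$ so that $K\eta+(K+1)\delta\le\varepsilon$.
\end{proof}

\begin{remark}\label{rem:cond}
Part (b) is the first place where $\mathbb E\xi=1$ is used. Lemmas~\ref{lem:sample}, \ref{lem:transfer} and~\ref{lem:fringe}(a) do not need it. If the mean $\mu=\mathbb E\xi$ were less than $1$, Lemma~\ref{lem:transfer} would give $\sum_u\xi_u\mathbf 1\{\xi_u>\Lambda\}\ge n-1-(\mu+\delta)n$ with exponentially high probability, for every fixed $\Lambda$ and $\delta$. A fraction of about $1-\mu$ or more of all vertices would then sit in decorations of unbounded size, invisible to the fringe counts of part (a).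
\end{remark}

\section{Counting cliques by their neighborhoods}\label{sec:conc}

Fix $1\le q\le k+1$ and $r\ge0$. We want to read the ball of radius $r$ around a clique from a fringe subtree. For this we attach each clique to a node of the tree and climb $r$ generations. The \emph{height} of a node is its distance from the root in the tree.

\subsection{Owners and locality}

Let $t$ be a decorated tree. For $q\ge2$, a $q$-clique $F$ of $\Gamma(t)$ lies in a unique block, and that block is a block of the copy of $R_u$ for a unique node $u$, which we call the \emph{owner} of $F$. For $q=1$ the owner of $\{u\}$ is $u$. In both cases $F$ consists of nodes among $u$ and its children. Let $f(R)$ be the number of $q$-cliques of the graph $R$ if $q\ge2$, and $f\equiv1$ if $q=1$. Then $u$ owns exactly $f(R_u)$ cliques, so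
\begin{equation}\label{eq:Nsum}
N^{(q)}(\Gamma(t))=\sum_uf(R_u),
\end{equation}
and $f(R)\le2^k(d+1)$ for $R\in\mathcal R[d]$ by Lemma~\ref{lem:closure}(d). Put $\nu_q=\mathbb Ef(R)$. It is finite because $\mathbb E\xi=1$. It is positive: $\nu_1=1$, and for $2\le q\le k+1$ the graph $K_q$ is in the class and is an element of $\mathcal R[q-1]$ of positive probability. This is where $q\le k+1$ is needed.

\begin{lemma}\label{lem:local}
Let $w$ be a node of $t$ and $D_w$ the node set of $t_w$. Then $\Gamma(t_w)$ is the subgraph of $\Gamma(t)$ induced by $D_w$. If $F$ is a $q$-clique of $\Gamma(t)$ whose owner $u$ is a descendant of $w$ exactly $r$ generations below $w$ (with $u=w$ if $r=0$), then $F\subseteq D_w$ and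
\[
\mathcal B_r(\Gamma(t),F)=\mathcal B_r(\Gamma(t_w),F).
\]
\end{lemma}

\begin{proof}
Consider an edge of $\Gamma(t)$, belonging to the copy of $R_x$, with an endpoint $v\in D_w\setminus\{w\}$. Then $x$ is $v$ or the parent of $v$, so $x\in D_w$, both endpoints lie in $D_w$, and the edge belongs to $\Gamma(t_w)$. Two facts follow. Every edge inside $D_w$ has an endpoint other than $w$, so it belongs to $\Gamma(t_w)$, which proves the first statement. And every edge between $D_w$ and its complement is incident with $w$.

The clique $F$ lies in $D_w$ because $u$ and its children do. An edge of the copy of $R_x$ joins two nodes among $x$ and its children, so their heights differ by at most $1$. The vertices of $F$ have height at least that of $u$, so $F$ is at graph distance at least $r$ from $w$. A path from $F$ to a vertex outside $D_w$ passes through $w$ and takes at least one more step, so it has length at least $r+1$. A walk between vertices of $D_w$ that leaves $D_w$ leaves and returns through $w$, so it is not a shortest path. Hence distances between vertices of $D_w$ agree in $\Gamma(t)$ and $\Gamma(t_w)$. The two balls therefore have the same vertex set, and the same edges by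 the first statement.
\end{proof}

\subsection{The constants and the concentration}

For a decorated tree $s$ let $g(s)$ be the number of $q$-cliques of $\Gamma(s)$ owned by a node at height exactly $r$, and let $g_H(s)$ be the number of those cliques $F$ with $\mathcal B_r(\Gamma(s),F)\cong H$. Define
\[
\nu_{q,r,H}=\mathbb E\,g_H(\mathcal T).
\]
Let $Z_r$ be the number of nodes of $\mathcal T$ at height $r$, so $\mathbb EZ_r=(\mathbb E\xi)^r=1$. Given the tree up to height $r$, the decorations of these nodes are independent with law $p$, and $g(\mathcal T)$ is the sum of $f(R_u)$ over them. Therefore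
\begin{equation}\label{eq:mass}
\sum_H\nu_{q,r,H}=\mathbb E\,g(\mathcal T)=\mathbb EZ_r\cdot\nu_q=\nu_q .
\end{equation}
This second use of criticality is what prevents the escape of mass: the cliques seen in fringe subtrees of bounded size will account for almost all of the $\nu_qn$ cliques, so the others need no separate estimate.

\begin{proof}[Proof of the concentration bounds in Theorem~\ref{thm:B}]
Write $\nu=\nu_q$ and $\nu_H=\nu_{q,r,H}$. For a decorated tree $t$ write $N=N^{(q)}(\Gamma(t))$ and $N_H=N^{(q)}_{r,H}(\Gamma(t))$, and for $M\ge1$ put
\[
\Sigma_M=\sum_wg(t_w)\mathbf 1\{|t_w|\le M\},\qquad \Sigma_{M,H}=\sum_wg_H(t_w)\mathbf 1\{|t_w|\le M\}.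
\]
A clique of $\Gamma(t_w)$ has the same owner in $t_w$ and in $t$. So $\sum_wg(t_w)$ counts each $q$-clique of $\Gamma(t)$ whose owner has height at least $r$ exactly once, at the ancestor $w$ of the owner $r$ generations up, and counts no other clique. Thus $\Sigma_M$ is the size of a set of $q$-cliques of $\Gamma(t)$, and by Lemma~\ref{lem:local} exactly $\Sigma_{M,H}$ of them have an $r$-ball in $\Gamma(t)$ isomorphic to $H$. The remaining $N-\Sigma_M$ cliques may or may not, so
\begin{equation}\label{eq:sandwich}
\Sigma_{M,H}\le N_H\le\Sigma_{M,H}+(N-\Sigma_M).
\end{equation}

Given $\varepsilon>0$, choose $M$ with $\mathbb E[g(\mathcal T)\mathbf 1\{|\mathcal T|>M\}]\le\varepsilon/8$; this is possible because $\mathcal T$ is finite and $\mathbb Eg(\mathcal T)<\infty$. By \eqref{eq:mass} and $g_H\le g$,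
\[
\sum_{|s|\le M}g(s)\,\mathbb P(\mathcal T=s)\ge\nu-\frac\varepsilon8,\qquad \nu_H-\frac\varepsilon8\le\sum_{|s|\le M}g_H(s)\,\mathbb P(\mathcal T=s)\le\nu_H .
\]
Now let $t=\mathcal T_n$. We have $\Sigma_M=\sum_{|s|\le M}g(s)\,\#\{w:t_w=s\}$, and the same formula with $g_H$ for $\Sigma_{M,H}$. There are finitely many decorated trees $s$ of size at most $M$. Apply Lemma~\ref{lem:fringe}(a) to each of them, with a tolerance $\varepsilon'$ such that $\varepsilon'\sum_{|s|\le M}g(s)\le\varepsilon/8$, and apply Lemma~\ref{lem:fringe}(b) to \eqref{eq:Nsum}. With exponentially high probability,
\[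
|N-\nu n|\le\tfrac\varepsilon4n,\qquad \Sigma_M\ge(\nu-\tfrac\varepsilon4)n,\qquad |\Sigma_{M,H}-\nu_Hn|\le\tfrac\varepsilon4n .
\]
Then $N-\Sigma_M\le\frac\varepsilon2n$, and \eqref{eq:sandwich} gives $(\nu_H-\frac\varepsilon4)n\le N_H\le(\nu_H+\frac{3\varepsilon}4)n$. By Lemma~\ref{lem:sample} the pair $(N,N_H)$ has the law of $(N^{(q)}(G_n),N^{(q)}_{r,H}(G_n))$.
\end{proof}

\section{The limit graph}\label{sec:limit}

It remains to realize the numbers $\nu_{q,r,H}/\nu_q$, for all $r$ at once, as the laws of balls in one infinite graph. The construction follows the view from a uniform clique. Its owner is a node chosen with weight equal to the number of cliques it owns; the parent of the owner is chosen with weight equal to its number of children, and so is every further ancestor; everything that hangs off this line is an unconditioned copy of $\mathcal T$.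

Fix $q$ and take a sequence of nodes $u_0,u_1,u_2,\dots$, the \emph{spine}, in which $u_i$ will be the parent of $u_{i-1}$. Make the following choices independently.
\begin{itemize}
\item At $u_0$ choose a decoration and a $q$-clique $F_\infty$ owned by $u_0$, each triple $(d,R,F)$ having probability $p(d,R)/\nu_q$. The total is $\mathbb Ef(R)/\nu_q=1$.
\item At each $u_i$ with $i\ge1$ choose a decoration and the position of $u_{i-1}$ among the children of $u_i$, each triple $(d,R,j)$ with $1\le j\le d$ having probability $p(d,R)$. The total is $\mathbb E\xi=1$; this is the third use of criticality.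
\item At every child of a spine node that is not itself on the spine, attach an independent copy of $\mathcal T$.
\end{itemize}
Let $\mathcal T^{(r)}$ be the decorated tree formed by $u_r$ and its descendants. It is almost surely finite. By Lemma~\ref{lem:local}, $\Gamma(\mathcal T^{(r)})$ is an induced subgraph of $\Gamma(\mathcal T^{(r+1)})$. Put $\Gamma_\infty=\bigcup_r\Gamma(\mathcal T^{(r)})$, rooted at $F_\infty$; see Figure~\ref{fig:spine}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=1.15]
\coordinate (u2) at (0,3); \coordinate (u1) at (0,2); \coordinate (u0) at (0,1);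
\coordinate (c) at (-1.7,1); \coordinate (d) at (1.7,1); \coordinate (e) at (3.1,1);
\coordinate (a) at (-0.6,0); \coordinate (b) at (0.6,0);
\fill[gray!30] (c) -- ++(-0.3,-0.65) -- ++(0.6,0) -- cycle;
\fill[gray!30] (d) -- ++(-0.3,-0.65) -- ++(0.6,0) -- cycle;
\fill[gray!30] (e) -- ++(-0.3,-0.65) -- ++(0.6,0) -- cycle;
\fill[gray!30] (a) -- ++(-0.3,-0.65) -- ++(0.6,0) -- cycle;
\fill[gray!30] (b) -- ++(-0.3,-0.65) -- ++(0.6,0) -- cycle;
\draw (u2)--(u1)--(c)--(u0)--(d)--(u1)--(e) (a)--(u0)--(b);
\draw[line width=2pt] (a)--(b);
\draw[dotted,thick] (u2)--(0,3.6);
\fill (u2) circle (2pt) (u1) circle (2pt) (u0) circle (2pt) (c) circle (2pt) (d) circle (2pt) (e) circle (2pt) (a) circle (2pt) (b) circle (2pt);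
\node[right] at (u2) {$u_2$}; \node[above right] at (u1) {$u_1$}; \node[above] at (u0) {$u_0$};
\node[below] at (0,0) {$F_\infty$};
\end{tikzpicture}
\caption{A possible beginning of the limit graph $\Gamma_\infty$ for $k=2$, rooted at an edge $F_\infty$ (thick). Each row is a generation of the underlying tree. The blocks hanging from the spine nodes are a triangle at $u_0$, a $4$-cycle and an edge at $u_1$, and an edge at $u_2$. The node $u_0$ is a child of $u_1$ in the tree but is not adjacent to it in the graph. Each gray triangle is an independent finite random graph $\Gamma(\mathcal T)$.}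
\label{fig:spine}
\end{figure}

\begin{proposition}\label{prop:limit}
Almost surely $\Gamma_\infty$ is an infinite, connected, locally finite partial $k$-tree and $F_\infty$ is a $q$-clique of it. For all $r$ and $H$,
\[
\mathbb P\big(\mathcal B_r(\Gamma_\infty,F_\infty)\cong H\big)=\nu_{q,r,H}/\nu_q .
\]
\end{proposition}

\begin{proof}
For $r'\ge r$, Lemma~\ref{lem:local} applied in the finite tree $\mathcal T^{(r')}$ with $w=u_r$ gives $\mathcal B_r(\Gamma(\mathcal T^{(r')}),F_\infty)=\mathcal B_r(\Gamma(\mathcal T^{(r)}),F_\infty)$. Every finite path of $\Gamma_\infty$ lies in some $\Gamma(\mathcal T^{(r')})$, so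
\begin{equation}\label{eq:ballinf}
\mathcal B_r(\Gamma_\infty,F_\infty)=\mathcal B_r(\Gamma(\mathcal T^{(r)}),F_\infty).
\end{equation}
Let $s$ be a decorated tree and $F$ a $q$-clique of $\Gamma(s)$ owned by a node at height $r$. The event $(\mathcal T^{(r)},F_\infty)=(s,F)$ prescribes the following: the decoration and the clique at $u_0$, which must be the owner of $F$; the decorations and positions at $u_1,\dots,u_r$, read from the path between the owner and the root of $s$; and the value of each attached copy of $\mathcal T$. Every node $v$ of $s$ contributes the factor $p(d_v,R_v)$, and $u_0$ contributes the extra factor $1/\nu_q$. So the event has probability $\mathbb P(\mathcal T=s)/\nu_q$. Summing over the pairs $(s,F)$ with $\mathcal B_r(\Gamma(s),F)\cong H$ and using \eqref{eq:ballinf},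
\[
\mathbb P\big(\mathcal B_r(\Gamma_\infty,F_\infty)\cong H\big)=\frac1{\nu_q}\sum_s\mathbb P(\mathcal T=s)\,g_H(s)=\frac{\nu_{q,r,H}}{\nu_q}.
\]

The graph $\Gamma_\infty$ is infinite because it contains all $u_i$, and connected as an increasing union of connected graphs. A vertex at distance $r$ from $F_\infty$ has all its neighbors in the ball of radius $r+1$, which is finite by \eqref{eq:ballinf}; so $\Gamma_\infty$ is locally finite. Every finite subgraph lies in some $\Gamma(\mathcal T^{(r)})$, which is in the class, so $\Gamma_\infty$ is a partial $k$-tree. Finally, $F_\infty$ is a $q$-clique of $\Gamma(\mathcal T^{(0)})$.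
\end{proof}

Together with \eqref{eq:mass} and the concentration bounds of Section~\ref{sec:conc}, Proposition~\ref{prop:limit} completes the proof of Theorem~\ref{thm:B}, and with it of Theorem~\ref{thm:conj}.

\begin{example}\label{ex:poisson}
Let $k=q=1$. The set $\mathcal R[d]$ has one element, the star centered at $*$, so $\Gamma(t)=t$. By Example~\ref{ex:trees}, $p(d,R)=e^{-1}/d!$, and $\xi$ is Poisson with mean $1$. The root is $F_\infty=\{u_0\}$, and $u_0$ has a Poisson number of children. For $i\ge1$ the node $u_i$ has $d$ children with probability $d\cdot e^{-1}/d!=e^{-1}/(d-1)!$, so besides $u_{i-1}$ it also has a Poisson number of children. Hence $\Gamma_\infty$ is the ray $u_0u_1u_2\cdots$ with an independent Galton--Watson tree with Poisson offspring law of mean $1$ rooted at each $u_i$. The degree of $u_0$ is $1$ plus a Poisson variable of mean $1$, in agreement with the Pr\"ufer code computation of Section~\ref{sec:intro}.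
\end{example}

\section{Graphs that need not be connected}\label{sec:disc}

A uniform partial $k$-tree has a component that misses only a tight number of vertices, so the results carry over.

\begin{proposition}\label{prop:disc}
Let $1\le q\le k+1$, and let $G'_n$ be uniform among all partial $k$-trees on $[n]$, connected or not. Then $N^{(q)}(G'_n)/n\to\nu_q$ and $N^{(q)}_{r,H}(G'_n)/n\to\nu_{q,r,H}$ in probability. Consequently $G'_n$, conditioned to have a $q$-clique and rooted at a uniform $q$-clique, has the local limit $(\Gamma_\infty,F_\infty)$.
\end{proposition}

\begin{proof}
Adding an edge $e$ between two components of a graph $G$ of the class gives a graph of the class in which $e$ is a bridge, by Lemma~\ref{lem:closure}(c), and the map $(G,e)\mapsto(G+e,e)$ is injective. Let $n_1,n_2,\dots$ be the component sizes of $G'_n$ and $L$ the largest. There are $\sum_{i<j}n_in_j$ choices of $e$, and a graph on $[n]$ has at most $n-1$ bridges, so $\mathbb E\sum_{i<j}n_in_j\le n-1$. Since $\sum_{i<j}n_in_j=\frac12\sum_in_i(n-n_i)\ge\frac12n(n-L)$, we get $\mathbb E[n-L]\le2$.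

Fix $\varepsilon>0$ and an integer $A\ge1$, and let $n>2A$. By Markov's inequality, $n-L\le A$ with probability at least $1-2/A$. On this event $L>n/2$, so the largest component is unique. For a set $W\subseteq[n]$ with $|W|\ge n-A$, the graphs of the class that have a component with vertex set $W$ are the disjoint unions of a connected graph of the class on $W$ and an arbitrary graph of the class on $[n]\setminus W$, by Lemma~\ref{lem:closure}(a),(b). So, conditionally on its vertex set $W$, the largest component $G_W$ is a uniform connected graph of the class on $W$. The other components contain at most $2^kA$ cliques by Lemma~\ref{lem:closure}(d), and the ball around a clique lies in the component of that clique. Hence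
\[
|N^{(q)}_{r,H}(G'_n)-\nu_{q,r,H}\,n|\le\big|N^{(q)}_{r,H}(G_W)-\nu_{q,r,H}\,|W|\big|+(2^k+\nu_q)A ,
\]
and the same inequality holds for $N^{(q)}$ and $\nu_q$. By Theorem~\ref{thm:B} applied to $G_W$, the probability that the left side exceeds $\varepsilon n$ is at most $2/A+o(1)$. As $A$ is arbitrary, both convergences follow. The estimate in the proof of Corollary~\ref{cor:quenched} then shows that $N^{(q)}(G'_n)>0$ with probability tending to $1$ and that $N^{(q)}_{r,H}(G'_n)/N^{(q)}(G'_n)\to\nu_{q,r,H}/\nu_q$ in probability, and the local limit follows as in the proof of Theorem~\ref{thm:conj}.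
\end{proof}

\begin{thebibliography}{1}
\bibitem{DJS} Michael Drmota, Emma Yu Jin and Benedikt Stufler, \emph{Graph limits of random graphs from a subset of connected $k$-trees}, arXiv:1605.05191 (2016).
\end{thebibliography}
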